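\title{The joint spectral radius is locally $1/d$-H\"older continuous}

\begin{abstract}
We prove that the joint spectral radius of compact sets of real or complex $d\times d$ matrices is locally $\frac1d$-H\"older continuous in the Hausdorff metric, as conjectured by Epperlein and Wirth. The estimate is global and explicit, and the exponent is optimal. The proof constructs, for every bounded set of matrices and every $\theta\in(0,1]$, a norm whose growth rate exceeds the joint spectral radius by an amount of order $\theta$ and whose distortion is of order at most $\theta^{1-d}$, with constants depending only on $d$. The same construction gives a uniform bound on the growth of products, and it gives the exponent $1/\ell$ near a set whose longest chain of invariant subspaces has length $\ell$.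
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K\in\{\mathbb R,\mathbb C\}$ and let $d\ge1$ be an integer. We write $|x|$ for the Euclidean norm on $\mathbb K^d$ and $\|A\|$ for the spectral norm on $\mathbb K^{d\times d}$. For a nonempty bounded set $\mathcal N\subset\mathbb K^{d\times d}$ let $\|\mathcal N\|=\sup_{A\in\mathcal N}\|A\|$, let $\mathcal N^k$ be the set of all products $A_k\cdots A_1$ with $A_1,\dots,A_k\in\mathcal N$, and let $\mathcal N^0=\{I\}$. The \emph{joint spectral radius} of $\mathcal N$ is
\[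
\rho(\mathcal N)=\lim_{k\to\infty}\|\mathcal N^k\|^{1/k}.
\]
The limit exists by Fekete's lemma, because $\|\mathcal N^{k+n}\|\le\|\mathcal N^k\|\,\|\mathcal N^n\|$. The number $\rho(\mathcal N)$ is the exponential growth rate of the recursion $x_k=A_kx_{k-1}$ when each $A_k$ is chosen from $\mathcal N$ in the least favorable way. For a single matrix, $\rho(\{A\})$ is the spectral radius of $A$, by Gelfand's formula.

How much does $\rho$ change when the set is perturbed? Let $\mathcal H(d)$ be the space of nonempty compact subsets of $\mathbb K^{d\times d}$ with the Hausdorff metric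
\[
d_H(\mathcal M,\mathcal N)=\max\Big\{\max_{B\in\mathcal M}\min_{A\in\mathcal N}\|B-A\|,\ \max_{A\in\mathcal N}\min_{B\in\mathcal M}\|B-A\|\Big\}.
\]
Thus $d_H(\mathcal M,\mathcal N)\le\delta$ means that every matrix of either set is within $\delta$ of some matrix of the other. A function $f:\mathcal H(d)\to\mathbb R$ is \emph{locally $\alpha$-H\"older at $\mathcal M_0$} if there are a neighborhood $\mathcal U$ of $\mathcal M_0$ and $C>0$ such that $|f(\mathcal M)-f(\mathcal N)|\le C\,d_H(\mathcal M,\mathcal N)^\alpha$ for all $\mathcal M,\mathcal N\in\mathcal U$, and it is \emph{locally $\alpha$-H\"older} if this holds at every $\mathcal M_0$. It is \emph{pointwise $\alpha$-H\"older at $\mathcal M_0$} if the inequality is required only for $\mathcal M=\mathcal M_0$ and $\mathcal N\in\mathcal U$. The choice of the spectral norm is immaterial here: any other norm on $\mathbb K^{d\times d}$ is equivalent to it, so it changes $d_H$ by at most a constant factor, and it does not change $\rho$, because $c^{1/k}\to1$ for every $c>0$.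

For $d=1$ we have $\rho(\mathcal M)=\max_{a\in\mathcal M}|a|$, which is $1$-Lipschitz. In general, single matrices already limit the exponent, since $d_H(\{A\},\{B\})=\|A-B\|$.

\begin{example}\label{ex:jordan}
Let $J$ be the nilpotent Jordan block, $Je_1=0$ and $Je_{i+1}=e_i$, let $E_{ij}$ be the matrix units, and let $0<\delta\le1$. The matrix $J+\delta E_{d1}$ moves the basis vectors around the cycle $e_d\mapsto e_{d-1}\mapsto\dots\mapsto e_1\mapsto\delta e_d$, so its $d$-th power is $\delta I$. Hence $\rho(\{J+\delta E_{d1}\})=\delta^{1/d}$, while $\rho(\{J\})=0$ and the two singletons are at distance $\delta$. So $\rho$ is not even pointwise $\alpha$-H\"older at $\{J\}$ for any $\alpha>1/d$.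
\end{example}

The following is known. The spectral radius of a single matrix is locally $\frac1d$-H\"older on $\mathbb K^{d\times d}$. The joint spectral radius is pointwise H\"older at every point of $\mathcal H(d)$, with an exponent depending only on $d$. For $d=2$ it is locally $\frac16$-H\"older on the set of elements of $\mathcal H(2)$ with positive joint spectral radius. Epperlein and Wirth \cite{EW} conjectured that sets behave no worse than single matrices: for every $d\ge1$ and both fields, $\rho:\mathcal H(d)\to\mathbb R$ is locally $\frac1d$-H\"older. We prove this in a global form.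

\begin{theorem}\label{thm:main}
For all $\mathcal M,\mathcal N\in\mathcal H(d)$, with $R=\max(\|\mathcal M\|,\|\mathcal N\|)$,
\[
|\rho(\mathcal M)-\rho(\mathcal N)|\le(d^3+2d^2)\,R^{1-\frac1d}\,d_H(\mathcal M,\mathcal N)^{\frac1d}.
\]
In particular, $\rho$ is locally $\frac1d$-H\"older on $\mathcal H(d)$.
\end{theorem}

No assumption on $\rho(\mathcal M)$ or $\rho(\mathcal N)$ is made; sets with $\rho=0$ are included. The exponent $1/d$ is optimal by Example~\ref{ex:jordan}, in which $R=1$ for $d\ge2$. The power of $R$ is forced by homogeneity. Replacing $\mathcal M,\mathcal N$ by $t\mathcal M,t\mathcal N$ with $t>0$ multiplies $\rho$, $R$ and $d_H$ by $t$, so a bound by $C\,R^{\beta}d_H^{1/d}$ that is valid for all pairs requires $\beta+\frac1d=1$.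

The method also controls how far the norms of products can exceed $\rho^k$, with a constant that does not depend on the set.

\begin{theorem}\label{thm:growth}
There is a constant $C_d$ such that for every nonempty bounded $\mathcal N\subset\mathbb K^{d\times d}$ and every $k\ge d$,
\[
\|\mathcal N^k\|\le C_d\,k^{d-1}\,\|\mathcal N\|^{d-1}\rho(\mathcal N)^{k-d+1}.
\]
If $\rho(\mathcal N)>0$, this holds for all $k\ge1$.
\end{theorem}

The order $k^{d-1}$ is attained by $\mathcal N=\{I+J\}$: here $\rho=1$, and the $(1,d)$ entry of $(I+J)^k$ is $\binom{k}{d-1}$. The case $k=d$ is Bochi's inequality $\|\mathcal N^d\|\le C\rho(\mathcal N)\|\mathcal N\|^{d-1}$.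

Near a given set the exponent may be better than $1/d$, and invariant subspaces give a bound. A subspace $V\subset\mathbb K^d$ is \emph{$\mathcal M_0$-invariant} if $AV\subset V$ for all $A\in\mathcal M_0$. Let $\ell(\mathcal M_0)\in\{1,\dots,d\}$ be the maximal length $\ell$ of a strict chain $0=V_0\subsetneq V_1\subsetneq\dots\subsetneq V_\ell=\mathbb K^d$ of $\mathcal M_0$-invariant subspaces. The quotients $V_i/V_{i-1}$ of such a chain are the \emph{composition factors} of $\mathcal M_0$. By the Jordan--H\"older theorem, applied to $\mathbb K^d$ as a module over the algebra generated by $\mathcal M_0$, their dimensions do not depend on the chain, up to order.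

\begin{theorem}\label{thm:length}
\begin{enumerate}
\item[(1)] Let $\mathcal M_0\in\mathcal H(d)$ and $\ell=\ell(\mathcal M_0)$. There are a neighborhood $\mathcal U$ of $\mathcal M_0$ and $C>0$ with $|\rho(\mathcal M)-\rho(\mathcal N)|\le C\,d_H(\mathcal M,\mathcal N)^{1/\ell}$ for all $\mathcal M,\mathcal N\in\mathcal U$.
\item[(2)] For all $n_1,\dots,n_\ell\ge1$ with $n_1+\dots+n_\ell=d$ there is $\mathcal M_0\in\mathcal H(d)$ with composition factors of dimensions $n_1,\dots,n_\ell$ such that, for every $\alpha>1/\ell$, the function $\rho$ is not locally $\alpha$-H\"older at $\mathcal M_0$.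
\end{enumerate}
\end{theorem}

The case $\ell=1$ of (1) is local Lipschitz continuity at \emph{irreducible} sets, those with no invariant subspaces other than $0$ and $\mathbb K^d$. At the other extreme, $\ell=d$ means that all composition factors are one-dimensional, that is, $\mathcal M_0$ is simultaneously triangularizable over $\mathbb K$. For $d\ge2$, only at such sets can the local exponent be worse than $1/(d-1)$.

All three theorems follow from one statement about norms on $\mathbb K^d$, Proposition~\ref{prop:key}. Section~\ref{sec:norms} explains why such a statement is what is needed, and Section~\ref{sec:model} shows the construction in dimension two.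

\section{Rate and distortion of a norm}\label{sec:norms}

Upper bounds for $\rho$ come from norms on $\mathbb K^d$. For such a norm $w$ let $\|B\|_w=\sup_{x\ne0}w(Bx)/w(x)$ be the operator norm, and let $\|\mathcal N\|_w=\sup_{A\in\mathcal N}\|A\|_w$. We call $\|\mathcal N\|_w$ the \emph{rate} of $w$ for $\mathcal N$. If $\nu$ and $w$ are norms on $\mathbb K^d$ and $a,b>0$, then
\begin{equation}\label{eq:compare}
a\nu\le w\le b\nu\qquad\text{implies}\qquad\|B\|_w\le\frac ba\,\|B\|_\nu\ \text{ and }\ \|B\|_\nu\le\frac ba\,\|B\|_w .
\end{equation}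
Indeed $w(Bx)\le b\nu(Bx)\le b\|B\|_\nu\nu(x)\le\frac ba\|B\|_\nu w(x)$, and the second inequality is the first one for the pair $b^{-1}w\le\nu\le a^{-1}w$. When $\nu=|\cdot|$ we say that $w$ has \emph{distortion} at most $b/a$. Every norm has finite distortion, so \eqref{eq:compare} gives $\|\mathcal N^k\|\le\frac ba\|\mathcal N\|_w^k$, and taking $k$-th roots,
\begin{equation}\label{eq:rate}
\rho(\mathcal N)\le\|\mathcal N\|_w\qquad\text{for every norm }w\text{ on }\mathbb K^d .
\end{equation}
Rate and distortion together control the effect of a perturbation.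

\begin{lemma}\label{lem:perturb}
Let $\mathcal M,\mathcal N\in\mathcal H(d)$ and let $w$ be a norm with $a|x|\le w(x)\le b|x|$ for all $x$. Then
\[
\rho(\mathcal M)\le\|\mathcal N\|_w+\frac ba\,d_H(\mathcal M,\mathcal N).
\]
\end{lemma}

\begin{proof}
Given $B\in\mathcal M$, choose $A\in\mathcal N$ with $\|B-A\|\le d_H(\mathcal M,\mathcal N)$. By \eqref{eq:compare}, $\|B\|_w\le\|A\|_w+\frac ba\|B-A\|$. Take the supremum over $B$ and apply \eqref{eq:rate} to $\mathcal M$.
\end{proof}

Norms of small rate are obtained from bounds on products. The next lemma turns a bound $K\gamma^k$ on products of length $k$ into the rate $\gamma$ exactly. The constant $K$ is not lost; it moves from the rate into the comparison of the two norms.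

\begin{lemma}\label{lem:absorb}
Let $\mathcal P\subset\mathbb K^{d\times d}$ be nonempty, let $\nu$ be a norm on $\mathbb K^d$, and let $\gamma,K>0$ satisfy $\|\mathcal P^k\|_\nu\le K\gamma^k$ for all $k\ge0$. Then
\[
w(x)=\sup_{k\ge0}\ \sup_{\Pi\in\mathcal P^k}\gamma^{-k}\nu(\Pi x)
\]
is a norm with $\nu\le w\le K\nu$ and $\|\mathcal P\|_w\le\gamma$.
\end{lemma}

\begin{proof}
The term $k=0$ gives $\nu\le w$, and the hypothesis gives $w\le K\nu$. A finite supremum of seminorms is a seminorm, and $w\ge\nu$ makes it a norm. If $A\in\mathcal P$ and $\Pi\in\mathcal P^k$, then $\Pi A\in\mathcal P^{k+1}$, so $\gamma^{-k}\nu(\Pi Ax)\le\gamma w(x)$. The supremum over $k$ and $\Pi$ gives $w(Ax)\le\gamma w(x)$.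
\end{proof}

Let $\lambda>\rho(\mathcal N)$. Then $\lambda^{-k}\|\mathcal N^k\|\to0$, so $K=\sup_{k\ge0}\lambda^{-k}\|\mathcal N^k\|$ is finite, and Lemma~\ref{lem:absorb} gives a norm of rate at most $\lambda$ and distortion at most $K$. By Lemma~\ref{lem:perturb}, $\rho(\mathcal M)\le\lambda+K\,d_H(\mathcal M,\mathcal N)$. The trouble is that nothing so far bounds $K$, which depends on $\mathcal N$ and may blow up as $\lambda\downarrow\rho(\mathcal N)$. For $\mathcal N=\{J\}$ and $\lambda=\theta\le1$ we find $K=\theta^{1-d}$, because $\|J^k\|=1$ for $k<d$ and $J^d=0$.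

This example suggests what to aim for. Suppose that for every $\mathcal N$ with $\|\mathcal N\|\le R$ and every $\theta\in(0,1]$ there is a norm of rate at most $\rho(\mathcal N)+cR\theta$ and distortion at most $c\,\theta^{1-d}$, with $c$ depending only on $d$. Then $\rho(\mathcal M)-\rho(\mathcal N)\le cR\theta+c\,\delta\theta^{1-d}$ at Hausdorff distance $\delta$, and the two terms balance at $\theta=(\delta/R)^{1/d}$. This is Theorem~\ref{thm:main}. The whole difficulty is that $c$ must not depend on $\mathcal N$: a local estimate, unlike a pointwise one, has to be applied at every set near $\mathcal M_0$ with the same constant.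

\section{The construction in dimension two}\label{sec:model}

\subsection*{A family that approaches a reducible set}
For $0<q\le1$ consider
\[
\mathcal N_q=\left\{\begin{pmatrix}0&1\\0&0\end{pmatrix},\ \begin{pmatrix}0&0\\q^2&0\end{pmatrix}\right\}=\{J,\ q^2E_{21}\}.
\]
This set is irreducible, since the only invariant line of $J$ is $\mathbb Ke_1$ and that of $E_{21}$ is $\mathbb Ke_2$. As $q\to0$ it converges to the reducible set $\{J,0\}$.

For $t\in(0,1]$ take the norm $w_t(x)=|D_tx|$ with $D_t=\operatorname{diag}(t,1)$. It has distortion at most $1/t$, and $\|B\|_{w_t}=\|D_tBD_t^{-1}\|$, where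
\begin{equation}\label{eq:weight2}
D_t\begin{pmatrix}\beta_{11}&\beta_{12}\\\beta_{21}&\beta_{22}\end{pmatrix}D_t^{-1}=\begin{pmatrix}\beta_{11}&t\beta_{12}\\\beta_{21}/t&\beta_{22}\end{pmatrix}.
\end{equation}
So the rate of $w_t$ for $\mathcal N_q$ is $\max(t,q^2/t)$. The best weight is $t=q$, with rate $q$, and $\rho(\mathcal N_q)=q$ because $J\cdot q^2E_{21}=q^2E_{11}$ gives $\|\mathcal N_q^{2n}\|\ge q^{2n}$. With this weight, Lemma~\ref{lem:perturb} gives $\rho(\mathcal M)\le q+\delta/q$ for $\delta=d_H(\mathcal M,\mathcal N_q)$. The bound is linear in $\delta$, but its constant degenerates as $q\to0$. This is unavoidable: $d_H(\mathcal N_q,\mathcal N_{q'})\le|q^2-q'^2|$, so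
\begin{equation}\label{eq:lip}
|\rho(\mathcal N_q)-\rho(\mathcal N_{q'})|\ge\frac{1}{q+q'}\,d_H(\mathcal N_q,\mathcal N_{q'}).
\end{equation}
Irreducibility by itself therefore gives no uniform information.

To obtain a bound that is uniform in $q$, fix a threshold $\theta\in(0,1]$ and use the weight $t=\max(q,\theta)$. The distortion is now at most $1/\theta$. The lower entry $q^2/t$ has only become smaller, and the upper entry has grown to $t\le q+\theta$. Thus $\rho(\mathcal M)\le q+\theta+\delta/\theta$, and for $\delta\le1$ the choice $\theta=\sqrt\delta$ gives $\rho(\mathcal M)\le\rho(\mathcal N_q)+2\sqrt\delta$ for all $q$. The idea of the proof is this replacement of the optimal weight $q$ by $\max(q,\theta)$.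

\subsection*{General sets}
The computation used that a norm of optimal rate is a weighted Euclidean norm. In general no \emph{Hermitian norm}, that is, a norm $\nu(x)=\langle Hx,x\rangle^{1/2}$ with $H$ positive definite, comes close to the optimal rate.

\begin{example}\label{ex:nonhermitian}
Let $\mathcal N$ consist of the four maps $x\mapsto x_iy$ with $i\in\{1,2\}$ and $y=e_1\pm e_2$. The maximum norm has rate $1$, and $x\mapsto x_1(e_1+e_2)$ fixes $e_1+e_2$, so $\rho(\mathcal N)=1$. Let $\nu$ be a Hermitian norm with matrix $H$. Testing on $x=H^{-1}e_i$, for which $x_i=\nu(x)^2=(H^{-1})_{ii}$, gives $\|\mathcal N\|_\nu^2\ge\nu(y)^2(H^{-1})_{ii}$. By the parallelogram law $\nu(e_1+e_2)^2+\nu(e_1-e_2)^2=2\operatorname{tr}H$, so $\nu(y)^2\ge\operatorname{tr}H$ for one $y$, and $(H^{-1})_{ii}\ge\frac12\operatorname{tr}H^{-1}$ for one $i$. Hence $\|\mathcal N\|_\nu^2\ge\frac12\operatorname{tr}H\operatorname{tr}H^{-1}\ge2$.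
\end{example}

So let $\mathcal N\subset\mathbb K^{2\times2}$ be arbitrary with $\|\mathcal N\|\le R$, and let $v$ be a norm of rate at most $\lambda$. We shall see that, in a suitable orthonormal basis and after scaling, $v$ agrees with some $w_q$ up to a factor $\sqrt2$ in each direction, so that operator norms agree up to a factor $2$. If $q\ge\theta$, the distortion of $v$ is at most $2/\theta$ and $v$ itself will do. Let $q<\theta$. We would like to pass to $w_\theta$, but we only know that $w_q$ has rate at most $2\lambda$, and a factor $2$ in the rate is fatal.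

The factor is harmless for products: $\|\Pi\|_{w_q}\le2\lambda^k$ for $\Pi\in\mathcal N^k$, with one factor $2$ for all $k$, and Lemma~\ref{lem:absorb} absorbs such a constant. We should therefore change the weight in products, not in single matrices. By \eqref{eq:weight2}, passing from $q$ to $\theta$ leaves the diagonal entries unchanged, shrinks the lower entry, and multiplies the upper entry by $\theta/q>1$. For a single matrix the upper entry is at most $R$, so its weighted size is at most $R\theta$ for both weights. For a product of $k$ matrices this a priori bound becomes $R^k$, which is useless.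

The remedy is to remove the upper entries before forming products. Write each $A\in\mathcal N$ as $L_A+U_A$ with $L_A$ lower triangular and $U_A$ strictly upper triangular. Since $U_A$ is small for $w_q$, it is small for $v$, and $v$ has rate $\gamma=\lambda+O(R\theta)$ for the matrices $L_A$. Products of $k$ such matrices have $w_q$-norm at most $2\gamma^k$ and have no upper entry, so their weighted entries stay below $2\gamma^k$ for the weight $\theta$. Lemma~\ref{lem:absorb} then produces a norm $w$, comparable with $w_\theta$, of rate exactly $\gamma$ for the $L_A$. Finally $U_A$ is small for $w_\theta$, hence for $w$, and can be added back at a cost $O(R\theta)$. In dimension $d$ there are $d-1$ ratios of consecutive weights, and each is treated in this way.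

\section{Norms of controlled distortion}\label{sec:key}

The inner product on $\mathbb K^d$ is linear in the first argument. Let $u=(u_1,\dots,u_d)$ be an orthonormal basis. The entries of a matrix $B$ in this basis are $\beta_{ij}=\langle Bu_j,u_i\rangle$. For positive weights $\omega=(\omega_1,\dots,\omega_d)$ put
\[
|x|_\omega=\Big(\sum_{i=1}^d\omega_i^2\,|\langle x,u_i\rangle|^2\Big)^{1/2},
\]
and let $\|B\|_\omega$ be the corresponding operator norm. In the coordinates given by $u$ we have $|x|_\omega=|Dx|$ with $D=\operatorname{diag}(\omega_1,\dots,\omega_d)$, so $\|B\|_\omega$ is the spectral norm of the matrix with entries $\omega_i\beta_{ij}/\omega_j$. The spectral norm of a $d\times d$ matrix is at least the modulus of each entry, and at most the Frobenius norm, which is at most $d$ times the largest modulus of an entry. Hence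
\begin{equation}\label{eq:entries}
\max_{i,j}\Big|\frac{\omega_i\beta_{ij}}{\omega_j}\Big|\le\|B\|_\omega\le d\,\max_{i,j}\Big|\frac{\omega_i\beta_{ij}}{\omega_j}\Big| .
\end{equation}
Up to the factor $d$, such an operator norm can be read off from the entries. The next lemma makes this available for an arbitrary norm, at the price of another factor depending only on $d$.

\begin{lemma}\label{lem:hermitian}
For every norm $v$ on $\mathbb K^d$ there are an orthonormal basis $u$ and weights $0<s_1\le\dots\le s_d$ such that $d^{-1/2}|x|_s\le v(x)\le d^{1/2}|x|_s$ for all $x$.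
\end{lemma}

\begin{proof}
The closed unit ball of $v$ is compact and spans $\mathbb K^d$. Choose $y_1,\dots,y_d$ in it maximizing $|\det(y_1,\dots,y_d)|$; the maximum is positive, so the $y_i$ form a basis. Let $x=\sum_i\xi_iy_i$. If $v(x)\le1$, replacing $y_i$ by $x$ gives another $d$-tuple in the ball and multiplies the determinant by $\xi_i$, so $|\xi_i|\le1$ by maximality. By homogeneity $\max_i|\xi_i|\le v(x)$ for all $x$, and $v(x)\le\sum_i|\xi_i|$ because $v(y_i)\le1$. With $|\xi|$ the Euclidean norm of the coordinate vector,
\[
d^{-1/2}|\xi|\le\max_i|\xi_i|\le v(x)\le\sum_i|\xi_i|\le d^{1/2}|\xi| .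
\]
Let $Y$ be the matrix with columns $y_i$. Then $\xi=Y^{-1}x$ and $|\xi|^2=\langle Hx,x\rangle$ with $H=(Y^{-1})^*Y^{-1}$ positive definite. By the spectral theorem $H$ has an orthonormal eigenbasis $u$ with eigenvalues $0<s_1^2\le\dots\le s_d^2$, and then $|\xi|=|x|_s$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $\mathcal N\subset\mathbb K^{d\times d}$ be nonempty and bounded, $R\ge\|\mathcal N\|$ and $\lambda>\rho(\mathcal N)$. There are an orthonormal basis $u_1,\dots,u_d$ of $\mathbb K^d$ and numbers $q_1,\dots,q_{d-1}\in(0,1]$ with the following properties.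
\begin{enumerate}
\item[(a)] For all $A\in\mathcal N$ and $j<i$, \ $|\langle Au_j,u_i\rangle|\le d\lambda\prod_{m=j}^{i-1}q_m$.
\item[(b)] For every $\theta\in(0,1]$ there is a norm $w$ on $\mathbb K^d$ with
\[
\|\mathcal N\|_w\le\lambda+(d^2+d^3)R\theta,\qquad Q|x|\le w(x)\le d^2|x|\quad(x\in\mathbb K^d),
\]
where $Q=\prod_{m=1}^{d-1}\max(q_m,\theta)\ge\theta^{d-1}$.
\end{enumerate}
\end{proposition}

Part (b) is the statement asked for at the end of Section~\ref{sec:norms}. Part (a) says what a small $q_m$ means: the entries with $j\le m<i$ are at most $d\lambda q_m$, so $\operatorname{span}(u_1,\dots,u_m)$ is almost invariant under $\mathcal N$. It is needed only for Theorem~\ref{thm:length}.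

\begin{proof}
\emph{Step 1: the weights $s$.} As we saw after Lemma~\ref{lem:absorb}, there is a norm $v$ with $\|\mathcal N\|_v\le\lambda$. Take $u$ and $s$ from Lemma~\ref{lem:hermitian}. By \eqref{eq:compare},
\begin{equation}\label{eq:vs}
\|B\|_s\le d\,\|B\|_v,\qquad\|B\|_v\le d\,\|B\|_s\qquad(B\in\mathbb K^{d\times d}).
\end{equation}
Put $q_m=s_m/s_{m+1}\in(0,1]$, so that $s_j/s_i=\prod_{m=j}^{i-1}q_m$ for $j<i$. Let $A\in\mathcal N$ have entries $\alpha_{ij}$ in the basis $u$. By \eqref{eq:entries} and \eqref{eq:vs}, $|s_i\alpha_{ij}/s_j|\le\|A\|_s\le d\lambda$, that is, $|\alpha_{ij}|\le d\lambda\,s_j/s_i$. For $j<i$ this is (a). Since $u$ is orthonormal, we also have $|\alpha_{ij}|\le\|A\|\le R$ for all $i,j$.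

\emph{Step 2: the weights $\sigma$ and the blocks.} The distortion of $|\cdot|_s$ is $s_d/s_1=\prod_mq_m^{-1}$, which is large if some $q_m$ is small. Fix $\theta\in(0,1]$ and raise every ratio below $\theta$ to $\theta$: put $\sigma_d=1$ and $\sigma_m=\sigma_{m+1}\max(q_m,\theta)$ for $m=d-1,\dots,1$. Then $Q=\sigma_1\le\dots\le\sigma_d=1$, so
\begin{equation}\label{eq:sigma}
Q|x|\le|x|_\sigma\le|x| .
\end{equation}
To see how weighted entries change, put $p_i=\sigma_i/s_i$. Then
\begin{equation}\label{eq:p}
\frac{\sigma_i\beta_{ij}}{\sigma_j}=\frac{p_i}{p_j}\cdot\frac{s_i\beta_{ij}}{s_j},\qquad\frac{p_m}{p_{m+1}}=\max\Big(1,\frac{\theta}{q_m}\Big).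
\end{equation}
Let $\Gamma=\{m:q_m<\theta\}$. Cut $\{1,\dots,d\}$ between $m$ and $m+1$ for each $m\in\Gamma$, and call the resulting intervals \emph{blocks}. By \eqref{eq:p}, $p$ is nonincreasing, and it is constant on each block, because $p_m=p_{m+1}$ for $m\notin\Gamma$. Consequently $p_i\le p_j$ whenever the block of $i$ equals the block of $j$ or comes after it. The change of weights can enlarge only the entries above the diagonal blocks.

\emph{Step 3: removing the entries above the diagonal blocks.} For $A\in\mathcal N$ write $A=L_A+U_A$, where $U_A$ has the entries $\alpha_{ij}$ for which the block of $i$ comes strictly before the block of $j$, and zeros elsewhere. Then $L_A$ is block lower triangular in the basis $u$. For a position $(i,j)$ of $U_A$ we have $i<j$, and there is $m_0\in\Gamma$ with $i\le m_0<j$. In the products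
\[
\frac{s_i}{s_j}=\prod_{m=i}^{j-1}q_m,\qquad\frac{\sigma_i}{\sigma_j}=\prod_{m=i}^{j-1}\max(q_m,\theta)
\]
all factors are at most $1$, and the factor with $m=m_0$ is at most $\theta$. Together with $|\alpha_{ij}|\le R$, this shows that the weighted entries of $U_A$ have modulus at most $R\theta$ for both weights. By \eqref{eq:entries},
\begin{equation}\label{eq:U}
\|U_A\|_s\le dR\theta,\qquad\|U_A\|_\sigma\le dR\theta .
\end{equation}

\emph{Step 4: products of the triangular parts.} Let $\mathcal L=\{L_A:A\in\mathcal N\}$ and $\gamma=\lambda+d^2R\theta>0$. The rate must be estimated in $v$, where no factor $d$ multiplies $\lambda$. By \eqref{eq:vs} and \eqref{eq:U},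
\[
\|L_A\|_v\le\|A\|_v+\|U_A\|_v\le\lambda+d\cdot dR\theta=\gamma .
\]
Let $k\ge0$ and let $\Pi\in\mathcal L^k$ have entries $\pi_{ij}$. Then $\|\Pi\|_v\le\gamma^k$, so $\|\Pi\|_s\le d\gamma^k$ by \eqref{eq:vs}, and $|s_i\pi_{ij}/s_j|\le d\gamma^k$ by \eqref{eq:entries}. A product of block lower triangular matrices is block lower triangular. Thus $\pi_{ij}\ne0$ only if the block of $i$ equals or follows the block of $j$, and then $p_i\le p_j$ by Step 2. By \eqref{eq:p}, $|\sigma_i\pi_{ij}/\sigma_j|\le d\gamma^k$ for all $i,j$, and \eqref{eq:entries} gives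
\[
\|\mathcal L^k\|_\sigma\le d^2\gamma^k\qquad(k\ge0).
\]

\emph{Step 5: the norm $w$.} Lemma~\ref{lem:absorb} with $\mathcal P=\mathcal L$, $\nu=|\cdot|_\sigma$ and $K=d^2$ gives a norm $w$ with
\[
|x|_\sigma\le w(x)\le d^2|x|_\sigma,\qquad\|\mathcal L\|_w\le\gamma .
\]
By \eqref{eq:compare} and \eqref{eq:U}, $\|U_A\|_w\le d^2\|U_A\|_\sigma\le d^3R\theta$. Hence $\|A\|_w\le\gamma+d^3R\theta=\lambda+(d^2+d^3)R\theta$ for all $A\in\mathcal N$, and $Q|x|\le w(x)\le d^2|x|$ by \eqref{eq:sigma}.
\end{proof}

\begin{remark}\label{rem:hyp}
The strict inequality $\lambda>\rho(\mathcal N)$ is used only to obtain $v$. A norm of rate $\rho(\mathcal N)$ need not exist: for $d\ge2$ the powers of $I+J$ are unbounded although $\rho(\{I+J\})=1$. The basis, the $q_m$ and $w$ depend on $\lambda$, but the bounds $\lambda+(d^2+d^3)R\theta$ and $d^2\theta^{1-d}$ for rate and distortion allow us to let $\lambda\downarrow\rho(\mathcal N)$. The bound $R$ enters only in \eqref{eq:U}. That $u$ is orthonormal for the fixed Euclidean structure is used for $|\alpha_{ij}|\le R$ and for \eqref{eq:sigma};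 this is why Lemma~\ref{lem:hermitian} passes from the basis $y_i$, in which the comparison norm is unweighted, to the eigenbasis of $H$.
\end{remark}

\section{The H\"older estimate and the growth of products}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\delta=d_H(\mathcal M,\mathcal N)$. By symmetry it suffices to bound $\rho(\mathcal M)-\rho(\mathcal N)$ from above. If $\delta=0$, then $\mathcal M=\mathcal N$; this covers $R=0$, where both sets are $\{0\}$. If $\delta>R$, then $\rho(\mathcal M)\le R\le R^{1-1/d}\delta^{1/d}$ by \eqref{eq:rate}. So let $0<\delta\le R$ and $\theta=(\delta/R)^{1/d}\in(0,1]$. For $\lambda>\rho(\mathcal N)$ take $w$ from Proposition~\ref{prop:key}(b). Lemma~\ref{lem:perturb} gives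
\begin{equation}\label{eq:master}
\rho(\mathcal M)\le\lambda+(d^2+d^3)R\theta+d^2Q^{-1}\delta .
\end{equation}
Use $Q\ge\theta^{d-1}$ and let $\lambda\downarrow\rho(\mathcal N)$. For our $\theta$ we have $R\theta=R^{1-1/d}\delta^{1/d}$ and $\delta\theta^{1-d}=\delta^{1/d}R^{(d-1)/d}$, so
\[
\rho(\mathcal M)-\rho(\mathcal N)\le(d^2+d^3+d^2)\,R^{1-1/d}\delta^{1/d}.
\]
For the last assertion, let $\mathcal M_0\in\mathcal H(d)$ and let $\mathcal U$ be the open ball of radius $1$ about $\mathcal M_0$. Every set in $\mathcal U$ has norm at most $\|\mathcal M_0\|+1$, so $C=(d^3+2d^2)(\|\mathcal M_0\|+1)^{1-1/d}$ works.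
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Put $R=\|\mathcal N\|$, $r=\rho(\mathcal N)\le R$ and $c=d^2+d^3$. For $\lambda>r$ and $\theta\in(0,1]$, the norm $w$ of Proposition~\ref{prop:key}(b) and \eqref{eq:compare} give $\|\mathcal N^k\|\le d^2Q^{-1}\|\mathcal N\|_w^k\le d^2\theta^{1-d}(\lambda+cR\theta)^k$. Letting $\lambda\downarrow r$,
\begin{equation}\label{eq:growth}
\|\mathcal N^k\|\le d^2\theta^{1-d}(r+cR\theta)^k\qquad(k\ge0,\ 0<\theta\le1).
\end{equation}
Now $\theta$ may depend on $k$. If $r>0$ and $k\ge1$, take $\theta=r/(kR)\le1$, which makes the excess rate $cR\theta=cr/k$ cost only a bounded factor over $k$ steps: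
\[
\|\mathcal N^k\|\le d^2\Big(\frac{kR}{r}\Big)^{d-1}r^k\Big(1+\frac ck\Big)^k\le d^2e^{c}\,k^{d-1}R^{d-1}r^{k-d+1}.
\]
If $r=0$ and $k\ge d$, the right side of \eqref{eq:growth} is $d^2(cR)^k\theta^{k-d+1}$, which tends to $0$ as $\theta\to0$. So $\|\mathcal N^k\|=0$, as claimed. The restriction $k\ge d$ is needed in this case, since $J^{d-1}\ne0$.
\end{proof}

Inequality \eqref{eq:growth} supplies the bound that was missing in Section~\ref{sec:norms}: for $R>0$ and $\lambda=r+cR\theta$ the constant $K=\sup_k\lambda^{-k}\|\mathcal N^k\|$ is at most $d^2\theta^{1-d}$.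

\section{Invariant subspaces and the local exponent}\label{sec:length}

The exponent $1/d$ came from the estimate $Q\ge\theta^{d-1}$, which allows all $d-1$ ratios $q_m$ to be small. By Proposition~\ref{prop:key}(a), small ratios produce almost invariant subspaces, and near a fixed $\mathcal M_0$ these converge to invariant subspaces of $\mathcal M_0$. This limits the number of small ratios, uniformly in a neighborhood of $\mathcal M_0$.

\begin{lemma}\label{lem:gaps}
Let $\mathcal M_0\in\mathcal H(d)$ and $\ell=\ell(\mathcal M_0)$. There are $\kappa\in(0,1]$ and a neighborhood $\mathcal U_0$ of $\mathcal M_0$ with the following property. If $\mathcal N\in\mathcal U_0$, $\rho(\mathcal N)<\lambda\le\rho(\mathcal N)+1$, and an orthonormal basis $u$ and numbers $q_1,\dots,q_{d-1}\in(0,1]$ satisfy the inequalities of Proposition~\ref{prop:key}(a) for $\mathcal N$ and $\lambda$, then $q_m<\kappa$ for at most $\ell-1$ indices $m$.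
\end{lemma}

\begin{proof}
Suppose not. Then for each $n\ge1$, taking $\kappa=1/n$ and the ball of radius $1/n$, we find $\mathcal N_n$ with $d_H(\mathcal N_n,\mathcal M_0)<1/n$, a number $\lambda_n\le\rho(\mathcal N_n)+1\le\|\mathcal M_0\|+2$, an orthonormal basis $u^{(n)}$ and numbers $q^{(n)}_m$ satisfying (a), and a set $\Gamma_n\subset\{1,\dots,d-1\}$ of $\ell$ indices $m$ with $q_m^{(n)}<1/n$. There are finitely many possible index sets, and the orthonormal bases form a compact set. Along a subsequence, $\Gamma_n=\Gamma$ is fixed and $u^{(n)}$ converges to an orthonormal basis $u$.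

Let $A\in\mathcal M_0$ and choose $A_n\in\mathcal N_n$ with $\|A_n-A\|<1/n$. Let $m\in\Gamma$ and $j\le m<i$. The product in (a) contains the factor $q_m^{(n)}$, and its other factors are at most $1$, so $|\langle A_nu_j^{(n)},u_i^{(n)}\rangle|\le d\lambda_n/n\to0$. In the limit $\langle Au_j,u_i\rangle=0$. Hence $\operatorname{span}(u_1,\dots,u_m)$ is $\mathcal M_0$-invariant for every $m\in\Gamma$. These $\ell$ subspaces are nested, distinct, nonzero and proper. With $0$ and $\mathbb K^d$ they form a strict chain of length $\ell+1$, contrary to the definition of $\ell$.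
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:length}(1)]
Let $\mathcal U\subset\mathcal U_0$ be a ball about $\mathcal M_0$ of radius at most $\frac12$, and put $R=\|\mathcal M_0\|+1$. Let $\mathcal M,\mathcal N\in\mathcal U$ be distinct, so that $\delta=d_H(\mathcal M,\mathcal N)\in(0,1]$ and $\|\mathcal N\|\le R$. Put $\theta=\kappa\delta^{1/\ell}\le\kappa$. For $\rho(\mathcal N)<\lambda\le\rho(\mathcal N)+1$ take $u$, $q$ and $w$ from Proposition~\ref{prop:key}; Lemma~\ref{lem:perturb} gives \eqref{eq:master}. By Lemma~\ref{lem:gaps}, the number $h$ of indices with $q_m<\kappa$ is at most $\ell-1$. These indices contribute factors at least $\theta$ to $Q$, and the others contribute factors at least $\kappa$. Since $\kappa,\theta\le1$,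
\[
Q\ge\theta^{h}\kappa^{d-1-h}\ge\theta^{\ell-1}\kappa^{d-1}.
\]
This bound does not depend on $\lambda$. Letting $\lambda\downarrow\rho(\mathcal N)$ in \eqref{eq:master} and using $\delta\theta^{1-\ell}=\kappa^{1-\ell}\delta^{1/\ell}$, we obtain
\[
\rho(\mathcal M)-\rho(\mathcal N)\le\big((d^2+d^3)R\kappa+d^2\kappa^{2-d-\ell}\big)\,\delta^{1/\ell}.
\]
The constant does not depend on $\mathcal M$ and $\mathcal N$, and their roles may be exchanged.
\end{proof}

In contrast with Theorem~\ref{thm:main}, the constant here depends on $\mathcal M_0$ through $\kappa$, and some dependence beyond $d$ and $\|\mathcal M_0\|$ is necessary. The sets $\mathcal N_q$ of Section~\ref{sec:model} have norm $1$ and $\ell=1$, and by \eqref{eq:lip} every local Lipschitz constant at $\mathcal N_q$ is at least $1/(2q)$.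

For part (2) we need a set with prescribed irreducible blocks near which the cycle of Example~\ref{ex:jordan} can be realized. We take all isometries of the blocks, which makes the blocks irreducible and keeps $\rho=1$, and add one matrix close to the identity that carries a weighted cycle through the blocks.

\begin{proof}[Proof of Theorem~\ref{thm:length}(2)]
Write $\mathbb K^d=W_1\oplus\dots\oplus W_\ell$ with $W_i=\mathbb K^{n_i}$. Let $G_n=O(n)$ if $\mathbb K=\mathbb R$ and $G_n=U(n)$ if $\mathbb K=\mathbb C$, and let $\mathcal M_0$ be the compact set of all block diagonal matrices $g_1\oplus\dots\oplus g_\ell$ with $g_i\in G_{n_i}$.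

\emph{Composition factors.} Let $V$ be $\mathcal M_0$-invariant and let $P_i$ be the orthogonal projection onto $W_i$. The matrix $I-2P_i$ lies in $\mathcal M_0$, so $P_iV\subset V$ and $V=\bigoplus_i(V\cap W_i)$. Each $V\cap W_i$ is invariant under $G_{n_i}$, which is transitive on the unit sphere of $W_i$; so $V\cap W_i$ is $0$ or $W_i$. Thus the invariant subspaces are exactly the sums of some of the $W_i$. A strict chain of maximal length adds one $W_i$ at each step. Hence $\ell(\mathcal M_0)=\ell$, and the composition factors have dimensions $n_1,\dots,n_\ell$.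

\emph{Two nearby sets.} Choose unit vectors $f_i\in W_i$ and put
\[
S=\sum_{i=1}^{\ell-1}f_if_{i+1}^*,\qquad E=f_\ell f_1^* .
\]
The $f_i$ are orthonormal, so $\|S\|\le1$ and $\|E\|=1$. For $\eta,\delta>0$ let
\[
\mathcal M_\eta=\mathcal M_0\cup\{I+\eta S\},\qquad\mathcal M_{\eta,\delta}=\mathcal M_0\cup\{I+\eta S+\delta E\}.
\]
Since $I\in\mathcal M_0$, we have $d_H(\mathcal M_\eta,\mathcal M_0)\le\eta$, and $d_H(\mathcal M_{\eta,\delta},\mathcal M_\eta)\le\delta$.

\emph{The value $\rho(\mathcal M_\eta)=1$.} For $t>0$ let $T$ act on $W_i$ as multiplication by $t^{-i}$, and let $w(x)=|Tx|$, so that $\|B\|_w=\|TBT^{-1}\|$. The matrix $T$ commutes with every element of $\mathcal M_0$, so these have $w$-norm $1$. From $Tf_i=t^{-i}f_i$ and $f_{i+1}^*T^{-1}=t^{i+1}f_{i+1}^*$ we get $TST^{-1}=tS$, so $\|I+\eta S\|_w\le1+\eta t$. By \eqref{eq:rate}, $\rho(\mathcal M_\eta)\le1+\eta t$ for all $t>0$. Since $I\in\mathcal M_\eta$, we conclude $\rho(\mathcal M_\eta)=1$.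

\emph{A lower bound for $\rho(\mathcal M_{\eta,\delta})$.} The matrix $\eta S+\delta E$ maps $f_{i+1}$ to $\eta f_i$ for $1\le i<\ell$ and $f_1$ to $\delta f_\ell$. Let $\mu=(\eta^{\ell-1}\delta)^{1/\ell}$ and $x=\sum_{i=1}^\ell(\mu/\eta)^{i-1}f_i$. The coefficient of $f_i$ in $(\eta S+\delta E)x$ is $\eta(\mu/\eta)^i=\mu(\mu/\eta)^{i-1}$ for $i<\ell$, and it is $\delta=\mu^\ell/\eta^{\ell-1}=\mu(\mu/\eta)^{\ell-1}$ for $i=\ell$. So $x$ is an eigenvector of $I+\eta S+\delta E$ with eigenvalue $1+\mu$, and the powers of this matrix show $\rho(\mathcal M_{\eta,\delta})\ge1+\mu$.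

\emph{Conclusion.} The two sets are distinct, because their joint spectral radii differ. For $\alpha>1/\ell$ and fixed $\eta>0$,
\[
\frac{|\rho(\mathcal M_{\eta,\delta})-\rho(\mathcal M_\eta)|}{d_H(\mathcal M_{\eta,\delta},\mathcal M_\eta)^\alpha}\ge\frac{\mu}{\delta^\alpha}=\eta^{(\ell-1)/\ell}\,\delta^{1/\ell-\alpha}\longrightarrow\infty\qquad(\delta\to0).
\]
Given a neighborhood $\mathcal U$ of $\mathcal M_0$, choose $\eta$ so small that $\mathcal U$ contains the ball of radius $3\eta$ about $\mathcal M_0$. Then $\mathcal M_\eta,\mathcal M_{\eta,\delta}\in\mathcal U$ for all $\delta\le\eta$, so the $\alpha$-H\"older estimate fails in $\mathcal U$ for every constant $C$.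
\end{proof}

\begin{remark}\label{rem:pointwise}
This example separates the local from the pointwise exponent. If $d_H(\mathcal N,\mathcal M_0)=\delta<1$, then $\rho(\mathcal N)\le\|\mathcal N\|\le1+\delta$. Also $\mathcal N$ contains a matrix $B$ with $\|B-I\|\le\delta$, and $|Bx|\ge(1-\delta)|x|$ gives $\rho(\mathcal N)\ge1-\delta$. So $\rho$ is pointwise $1$-H\"older at $\mathcal M_0$, where $\rho(\mathcal M_0)=1$, while the best local exponent at $\mathcal M_0$ is $1/\ell$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EW}
Jeremias Epperlein and Fabian Wirth,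
\emph{The joint spectral radius is pointwise H\"older continuous},
arXiv:2311.18633 (2023).

\end{thebibliography}
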